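# Strands in the staircase of a half-cylinder multitriangulation

## 1. Strands through a staircase of cells

Fix integers $k\ge 1$, $n\ge 2$ and put $K=kn$. Draw each point $(i,j)\in\mathbb Z^2$ as the unit square centered at it, and call this square a *cell* of *level* $j-i$. Let
$$S=\{(i,j):\ k+1\le j-i\le K\},$$
a strip of cells running diagonally upward to the right. The cells of level $K$ form its upper left border; write $L_u=(u,u+K)$ for them. Just below the strip lie the cells of level $k$.

Let $A$ be a set of cells that contains every cell of level $\le k$ and no cell of level $>K$. A walker enters the strip through the left side of some $L_u$ and then follows these rules.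

* In a cell of $S$ that belongs to $A$ the walker turns: in from the left, out through the top; in from below, out through the right side.
* In a cell of $S$ that does not belong to $A$ the walker goes straight: left to right, or bottom to top.
* In a cell of level $k$, which is always entered from the left, the walker turns and leaves through the top.

The walk ends if it leaves some $L_v$ through the top. The trace of a walker is called a *strand*.

Here is an example, which we keep throughout: $k=2$, $n=2$, $K=4$, and $A$ consists of all cells of level $\le 2$ together with all cells $(i,i+3)$ and $(i,i+4)$ with $i$ even. Enter at the left side of $L_{-1}=(-1,3)$. This cell is not in $A$, so we go straight. Then $(0,3)\in A$: turn up. $(0,4)\in A$: turn right. $(1,4)\notin A$: straight. $(2,4)$ has level $2$: turn up. $(2,5)\in A$: turn right. $(3,5)$ has level $2$: turn up. $(3,6)\notin A$ and $(3,7)\notin A$: straight twice, and we leave through the top of $(3,7)=L_3$. The cells where we turned are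
$$(0,3),\ (0,4),\ (2,4),\ (2,5),\ (3,5).$$
Read a cell $(i,j)$ as a chord joining point $i$ to point $j$. These five chords form the pentagram on the points $0,2,3,4,5$. We entered at $L_{-1}$ and left at $L_3$, a displacement of $K=4$. A walker entering at $L_0\in A$ turns once and leaves at once through the top of $L_0$. As $A$ is invariant under $(i,j)\mapsto(i+2,j+2)$, every strand that starts at the upper border is a shift of one of these two.

What this is for: cells of $S\cap A$ will be the interesting edges of a multitriangulation, and cells of $S\setminus A$ the non-edges. Suppose we know that every strand except some trivial ones travels from $L_u$ to $L_{u+K}$, and that two strands cross exactly once if they are present together, and never otherwise. Then the non-edges are counted by pairs of strands, which counts the edges; and the turns of the strands group the edges into star polygons, which counts the stars. So everything comes down to finding out where strands leave.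

## 2. $k$-triangulations of the half-cylinder and two theorems

The half-cylinder $\mathcal C_n$ has $n$ marked points on its boundary. Its universal cover $\overline{\mathcal C}_n$ has marked points $\alpha_i$, $i\in\mathbb Z$, on the boundary line, ordered by $\alpha_i\prec\alpha_j\iff i<j$. The deck transformation is the shift $\alpha_i\mapsto\alpha_{i+n}$, and the projection $\pi:\overline{\mathcal C}_n\to\mathcal C_n$ identifies $\alpha_i$ with $\alpha_{i+n}$. In these definitions $k,n\ge1$.

**Edges.** An edge on $\overline{\mathcal C}_n$ is a pair $[\alpha_i,\alpha_j]$ with $i<j$; its length is $j-i$. We also write $[i,j]$, or $(i,j)$ when we think of it as a cell. An edge on $\mathcal C_n$ is an orbit of edges on $\overline{\mathcal C}_n$ under the shift by $n$; it lifts to the whole orbit, and its length is the common length of its lifts. A set $E$ of edges on $\mathcal C_n$ lifts to $\overline E$, the union of the lifts of its edges. For example, on $\mathcal C_2$ there are two edges of length $3$: the orbits of $[0,3]$ and of $[1,4]$.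

**Crossings.** Edges $[a,b]$ and $[c,d]$ on $\overline{\mathcal C}_n$ cross if $a\prec c\prec b\prec d$ or $c\prec a\prec d\prec b$. A $(k+1)$-crossing is a set of $k+1$ pairwise crossing edges. For example, $[0,3],[1,4],[2,5]$ is a $3$-crossing. Edges that share an endpoint do not cross.

**$k$-triangulations.** A $k$-triangulation on $\mathcal C_n$ is a maximal set $T$ of edges on $\mathcal C_n$ whose lift $\overline T$ contains no $(k+1)$-crossing. Call a set $E$ of edges of $\mathcal C_n$ *free* if $\overline E$ has no $(k+1)$-crossing; so $k$-triangulations are the maximal free sets.

**Stars.** A $k$-star on $\overline{\mathcal C}_n$ is a star polygon on $2k+1$ vertices $s_0\prec\cdots\prec s_{2k}$ with edges $[s_j,s_{j+k}]$, $j=0,\dots,2k$, indices modulo $2k+1$. Its *middle vertex* is $s_k$. A $1$-star is a triangle; a $2$-star is a pentagram, with edges $[s_0,s_2],[s_1,s_3],[s_2,s_4],[s_0,s_3],[s_1,s_4]$. A $k$-star of $T$ is the projection to $\mathcal C_n$ of a $k$-star all of whose edges lie in $\overline T$; so $k$-stars of $T$ are counted up to the shift by $n$.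

**Relevant edges.** An edge is $k$-relevant if its length is $>k$.

Now the question: however we choose a $k$-triangulation of $\mathcal C_n$, are the numbers of its $k$-stars, of its relevant edges and of all its edges always the same? It comes from Saskia Solotko, Katherine Tung, Mengyuan Yang, Yuchong Zhang, "Multitriangulations on the half-cylinder", arXiv:2506.16598 (2025). For $k=2$ it is known that there are always exactly $n-1$ $2$-stars, $2(n-1)$ $2$-relevant edges and $2(2n-1)$ edges. For a convex $m$-gon with $m\ge 2k+1$ it is known that every $k$-triangulation has exactly $m-2k$ $k$-stars, $k(m-2k-1)$ $k$-relevant edges and $k(2m-2k-1)$ edges. The problem is to prove or disprove the statement that follows; it is true.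

**Theorem 1.** For all $k\ge1$, $n\ge1$, every $k$-triangulation of $\mathcal C_n$ contains exactly $n-1$ $k$-stars, $k(n-1)$ $k$-relevant edges and $k(2n-1)$ edges.

**Theorem 2.** Let $T$ be a $k$-triangulation of $\mathcal C_n$.

* (a) A set $E$ of edges of $\mathcal C_n$ whose lift has no $(k+1)$-crossing has at most $k(2n-1)$ edges, with equality iff $E$ is a $k$-triangulation.
* (b) $T$ contains exactly one edge of length $kn$; write it as the orbit of $[\alpha_a,\alpha_{a+kn}]$.
* (c) ($n\ge2$) Each $\alpha_s$ with $s\not\equiv a\pmod n$ is the middle vertex of exactly one $k$-star of $\overline T$; vertices $\alpha_s$ with $s\equiv a$ are middle vertices of none. Every $k$-relevant edge of $\overline T$ other than the lifts of $[\alpha_a,\alpha_{a+kn}]$ lies in exactly two $k$-stars of $\overline T$. These lifts, and the edges of length $k$, lie in exactly one.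
* (d) ($n\ge2$) The edges $e\notin\overline T$ on $\overline{\mathcal C}_n$ with $k<\text{length}(e)\le kn$ are in bijection with the unordered pairs of distinct $k$-stars of $\overline T$ whose middle vertices $\alpha_s,\alpha_{s'}$ satisfy $|s-s'|\le kn$.
* (e) For a single edge $e\notin\overline T$ on $\overline{\mathcal C}_n$ (not its orbit), $\overline T\cup\{e\}$ contains a $(k+1)$-crossing, except exactly when $e=[\alpha_{a+pn},\alpha_{a+qn}]$ with $q-p>k$.

Our proof uses neither of the two known results.

We need three elementary facts. First, if edges $[i_0,j_0],\dots,[i_m,j_m]$ cross pairwise, their left endpoints are distinct, and after sorting by left endpoint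
$$i_0<i_1<\dots<i_m<j_0<j_1<\dots<j_m .\tag{1}$$
Indeed, for two crossing edges with $i<i'$ the definition says $i<i'<j<j'$; apply this to consecutive edges, and to the first and the last. Conversely, (1) clearly makes the edges cross pairwise.

Second, take $m=k$ in (1). Strictly between $i_t$ and $j_t$ lie the $k$ points $i_{t+1},\dots,i_k,j_0,\dots,j_{t-1}$, so $j_t-i_t\ge k+1$. Hence only edges of length $>k$ take part in $(k+1)$-crossings, and every $k$-triangulation contains all edges of length $\le k$. There are $kn$ of these on $\mathcal C_n$, namely $n$ of each length.

Third, an edge $[i,j]$ with $j-i>K=kn$ and its shifts by $n,2n,\dots,kn$ satisfy (1), since $i+kn<j$. So all edges of a free set have length $\le K$. In particular only finitely many edges of $\mathcal C_n$ can occur, and every free set is contained in a $k$-triangulation.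

So if $R$ is the number of relevant edges of $T$, then $|T|=kn+R$, and the two edge counts of Theorem 1 both say $R=k(n-1)$.

## 3. The cases $n=1$, $(k,n)=(1,2)$ and $(k,n)=(2,2)$

*The case $n=1$.* Here $K=k$, so the only $k$-triangulation consists of the $k$ edges of length $\le k$. Thus $R=0=k(n-1)$ and $|T|=k=k(2n-1)$. A $k$-star contains $[s_0,s_{k+1}]$, of length $>k$, so there are no $k$-stars, and $n-1=0$. **Theorem 1 holds for $n=1$.**

*The case $k=1$, $n=2$.* Allowed lengths are $1$ and $2$. The two orbits of length $1$ are always present. The orbits of $[0,2]$ and $[1,3]$ cross, while the lifts $[2m,2m+2]$ of $[0,2]$ do not cross each other. So a $1$-triangulation has exactly one edge of length $2$: three edges, one of them relevant. With $[0,2]$ chosen, a triangle of $\overline T$ must use an edge $[2m,2m+2]$ as its long side, so up to the shift the only one is $0,1,2$.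

*The case $k=2$, $n=2$.* Now $K=4$, and the four orbits of length $1,2$ are always present. The relevant candidates are the orbits of $[0,3]$, $[1,4]$, $[0,4]$, $[1,5]$. Not both of length $3$: $[0,3],[1,4],[2,5]$ is a $3$-crossing. Not both of length $4$: $[0,4],[1,5],[2,6]$ is a $3$-crossing. Now combine one of each.

Take $[0,4]$ with $[0,3]$. All relevant lifts have even left endpoint, so in a $3$-crossing $i_2\ge i_0+4\ge j_0$, contradicting (1). Take $[0,4]$ with $[1,4]$. All relevant lifts have even right endpoint, so $j_2\ge j_0+4$ and $i_2\ge j_2-4\ge j_0$, again contradicting (1). Shifting all labels by $1$ handles $[1,5]$. So there are exactly four $2$-triangulations, each with $2=k(n-1)$ relevant edges and $6=k(2n-1)$ edges. The one with $[0,3]$ and $[0,4]$ is the set $A$ of Section 1 (we call it $T_0$), and the pentagram found there is one of its $2$-stars.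

In both cases with $n=2$ exactly one edge of the extreme length $kn$ occurs. This turns out to be the fact on which the general proof rests.

## 4. Comparison with convex polygons loses exactly $k$ edges

A natural first attempt is to cut out a long window of $\overline{\mathcal C}_n$ and use the known count for polygons. Take $N=Mn$ consecutive marked points with $N\ge2k+1$ and $M>k$. Crossing means interleaving of endpoints, so the edges of $\overline T$ inside the window form a set of edges of a convex $N$-gon without $(k+1)$-crossing, and there are at most $k(2N-2k-1)$ of them. Each edge of $T$ has $M$ lifts with left endpoint in the window, and as its length is at most $kn$, at least $M-k$ of these lie in the window. Hence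
$$(M-k)\,|T|\le k(2Mn-2k-1),$$
and $M\to\infty$ gives $|T|\le 2kn$. The true value is $k(2n-1)=2kn-k$.

The loss of $k$ cannot be repaired within this approach. Take $k=1$, $n=2$ and $T$ with the long edge $[0,2]$. Consider all edges $[2^rq,2^r(q+1)]$ with $q\in\mathbb Z$, $r\ge0$. Any two such intervals are nested or have disjoint interiors, so no two edges cross. The values $r=0,1$ give precisely $\overline T$. Among the $N=2^M+1$ points $0,\dots,2^M$ there are $2^M+2^{M-1}+\dots+1=2^{M+1}-1=2N-3$ of these edges, exactly the number in a triangulated $N$-gon. So the window of $\overline T$ is far from maximal as a set of edges of a polygon: it can be filled up, but by edges of length $>kn$, and these are forbidden on $\mathcal C_n$ only because they cross their own shifts. Two things break: the upper bound is too large by $k$, and no lower bound comes out, because maximality among periodic sets does not pass to windows.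

So we need a device that sees the bound $kn$ on the lengths and the period $n$. The strands of Section 1 are this device. **From here until Section 12 we assume $n\ge2$**, so $K=kn>k$.

## 5. $(k+1)$-crossings as chains in boxes

Put $H=\mathbb Z+\frac12$. Congruences are modulo $n$, and "the shift" is $(i,j)\mapsto(i+n,j+n)$. Write $(i,j)\ll(i',j')$ if $i<i'$ and $j<j'$; a *chain* is a set of cells totally ordered by $\ll$. For $x\le y$ in $H$ let
$$B(x,y)=\{(i,j):\ x<i<y,\ \ x+K<j<y+K\},$$
and for $A\subset\mathbb Z^2$ let $W_A(x,y)$ be the maximal size of a chain in $A\cap B(x,y)$. It is nondecreasing in $y$, and $W_A(x,x)=0$. We drop the index $A$ when it is clear.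

**Definition.** $A$ is *admissible* if it contains all cells of level $\le k$, no cell of level $>K$, and $W_A(x,x+K)\le k$ for all $x\in H$. For a set $E$ of edges of $\mathcal C_n$ of length $\le K$ put $A_E=\overline E\cup\{(i,j):j-i\le k\}$.

For $T_0$ we get $A_{T_0}=A$ from Section 1. In the box $B(-\frac12,\frac72)$, with columns $0,\dots,3$ and rows $4,\dots,7$, the cells $(0,4)\ll(2,6)$ form a chain of size $2=k$.

**Lemma 3.** $E$ is free iff $A_E$ is admissible. The same holds for arbitrary, not necessarily periodic, sets of edges of length $\le K$ on $\overline{\mathcal C}_n$.

*Proof.* The point is to turn "every left endpoint is smaller than every right endpoint" into "lies in a box". Cells of $B(x,x+K)$ satisfy $i<x+K<j$. So a chain of size $k+1$ in $A_E\cap B(x,x+K)$ satisfies (1) with $m=k$; then all its levels are $\ge k+1$, so it lies in $\overline E$ and is a $(k+1)$-crossing there. Conversely, take a $(k+1)$-crossing in $\overline E$, sorted as in (1), and put $b=i_k$, $x=b-K+\frac12$. Each of its edges $[i,j]$ satisfies $i\le b<j$ and $j-i\le K$. Hence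
$$x<b+1-K\le j-K\le i\le b<x+K,\qquad x+K<b+1\le j\le i+K\le b+K<x+2K,$$
so these edges form a chain of size $k+1$ in $B(x,x+K)$. Periodicity was not used. $\square$

## 6. Longest chains and the exchange of paths

Let $A$ have all levels $\le K$. We describe longest chains by paths, because paths in the plane that pass each other must meet.

Consider the directed graph with vertex set $H^2$: unit steps right and up, of weight $0$, and for each cell $(i,j)\in A$ a diagonal step from $(i-\frac12,j-\frac12)$ to $(i+\frac12,j+\frac12)$, of weight $1$. Drawn in the plane, two different edges of this graph meet only in common end vertices. For $x\in H$ let $P_x=(x,x+K)$. For a vertex $p\ge P_x$ (componentwise) let $V_x(p)$ be the maximal weight of a path from $P_x$ to $p$. The diagonals on a path form a chain, and every chain strictly between $P_x$ and $p$ in both coordinates can be joined up by right and up steps. So $V_x(p)$ is the maximal size of a chain of cells of $A$ strictly between $P_x$ and $p$ in both coordinates, and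
$$W_A(x,y)=V_x(P_y).\tag{2}$$

For $p=(\xi,\eta)$ put $s(p)=\xi+\eta$ and $d(p)=\eta-\xi$. Along a path $s$ increases strictly, and $d$ is a continuous function of $s$; a point is determined by $s$ and $d$. Note $d(P_x)=K$.

*Paths below the line $d=K$.* If $d(p)\le K$, a maximum path from $P_x$ to $p$ can be chosen with $d\le K$ throughout. On a used diagonal $d$ equals the level of the cell, which is $\le K$. Between consecutive diagonals, and at the two ends, go first right, then up; then $d$ first decreases and then increases, so on this piece it is at most its value at one of the two ends, which is $\le K$. We always choose maximum paths like this.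

*Swap principle.* Let $\gamma,\gamma'$ be paths such that $d_\gamma-d_{\gamma'}$ is $\le0$ at some value of $s$ and $\ge0$ at the same or a later value. Then the paths have a common vertex and can exchange their tails there; the total weight is unchanged. Indeed, by the intermediate value theorem they pass through a common point. If this point is not a vertex, it is interior to an edge; as different edges meet only in end vertices, both paths traverse this edge, and its initial vertex is common.

**Lemma 4.** If $x<x'\le y<y'$ in $H$, then $W(x,y)+W(x',y')\le W(x,y')+W(x',y)$.

*Proof.* Take maximum paths $\gamma:P_x\to P_y$ and $\gamma':P_{x'}\to P_{y'}$. At $s(P_{x'})$ we have $d_\gamma\le K=d_{\gamma'}$. At $s(P_y)\ge s(P_{x'})$ we have $d_\gamma=K\ge d_{\gamma'}$. Swapping tails gives paths $P_x\to P_{y'}$ and $P_{x'}\to P_y$ of the same total weight. (If $x'=y$, both paths pass through $P_y$.) $\square$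

## 7. An edge of length $kn$ is forced

The aim is to show that a $k$-triangulation contains exactly one edge of length $K$. First we find out what could prevent us from adding one.

**Lemma 5.** Let $E$ be free, $A=A_E$, $a\in\mathbb Z$. If $W_A(a+\frac12,a+rn-\frac12)\le r-1$ for $r=1,\dots,k$, then $E$ together with the orbit of $L_a$ is free.

*Proof.* Suppose not. By Lemma 3 there is a chain of size $k+1$ in some $B(x,x+K)$ consisting of cells of $A$ and cells $L_c$, $c\equiv a$. The interval $(x,x+K)$ contains exactly $k$ integers $\equiv a$; call them $c_1<\dots<c_k$, and put $c_0=c_1-n<x$, $c_{k+1}=c_k+n>x+K$. Let the cells $L_c$ ($c\equiv a$) in the chain be exactly $L_{c_{p_1}},\dots,L_{c_{p_m}}$ with $p_1<\dots<p_m$; put $p_0=0$, $p_{m+1}=k+1$. The other $k+1-m$ elements lie in $A$. They are distributed over the $m+1$ gaps between consecutive $L_{c_{p_t}}$ (before the first for $t=0$, after the last for $t=m$). Since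
$$\sum_{t=0}^m(p_{t+1}-p_t-1)=k-m<k+1-m,$$
for some $t$ at least $r:=p_{t+1}-p_t$ elements of $A$ lie in the gap number $t$. Put $c=c_{p_t}$, so $c+rn=c_{p_{t+1}}$. These elements satisfy $c<i<c+rn$ and $c+K<j<c+rn+K$: by the chain order if the bounding $L$ is in the chain, and otherwise because $i>x>c_0$, $j>x+K>c_0+K$, respectively $i<x+K<c_{k+1}$, $j<x+2K<c_{k+1}+K$. So $W_A(c+\frac12,c+rn-\frac12)\ge r$.

If $r=k+1$, then $m=0$ and the whole chain lies in $A$, contradicting Lemma 3 for $E$. If $r\le k$, we shift by a multiple of $n$, which moves $c$ to $a$ and does not change $W_A$, and contradict the hypothesis. $\square$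

**Lemma 6.** Every $k$-triangulation $T$ contains exactly one edge of length $K$.

*Proof.* **Step 1: without such an edge, boxes just smaller than the full one already contain chains of size $k$.** Suppose $T$ has no edge of length $K$; let $A=A_T$. Put $g_a(0)=0$ and $g_a(r)=W(a+\frac12,a+rn-\frac12)$ for $r\ge1$. By maximality and Lemma 5, for every $a\in\mathbb Z$ there is $r\in\{1,\dots,k\}$ with $g_a(r)\ge r$.

We claim that $g_a$ is convex. For $r\ge2$ apply Lemma 4 with $(x,y)=(a+\frac12,a+rn-\frac12)$ and $(x',y')=(x+n,y+n)$; the condition $x'\le y$ holds because $(r-1)n\ge1$. By periodicity $W(x',y')=g_a(r)$, and $W(x',y)=W(a+n+\frac12,a+rn-\frac12)=g_a(r-1)$; also $W(x,y')=g_a(r+1)$. So $2g_a(r)\le g_a(r+1)+g_a(r-1)$. For $r=1$, a chain in $B(a+\frac12,a+n-\frac12)$ followed by its shift is a chain in $B(a+\frac12,a+2n-\frac12)$, so $g_a(2)\ge2g_a(1)=2g_a(1)-g_a(0)$. Thus $g_a$ is convex with $g_a(0)=0$, hence $g_a(r)/r$ is nondecreasing in $r\ge1$. From $g_a(r)/r\ge1$ for one $r\le k$ we get $g_a(k)\ge k$. As $a$ is arbitrary, for all $x\in H$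
$$W(x,x+s)\ge k\qquad\text{with }s=K-1.$$

**Step 2: shrink the box to nothing.** Suppose $W(x,x+s)\ge k$ for all $x\in H$, where $1\le s\le K-1$. Lemma 4 with $x'=x+1$, $y=x+s$, $y'=x+s+1$ gives
$$2k\le W(x,x+s)+W(x+1,x+s+1)\le W(x,x+s+1)+W(x+1,x+s)\le k+W(x+1,x+s),$$
because $W(x,x+s+1)\le W(x,x+K)\le k$ by Lemma 3. So the property holds for $s-1$. Descending to $s=0$ we obtain $0=W(x,x)\ge k$, a contradiction. So $T$ has an edge of length $K$.

**Step 3: there is only one.** If $a<a'<a+n$ and $L_a,L_{a'}\in\overline T$, consider the $2k\ge k+1$ edges $L_{a+tn},L_{a'+tn}$, $0\le t<k$. They have the same length and distinct left endpoints, and the largest left endpoint $a'+(k-1)n$ is smaller than the smallest right endpoint $a+kn$. So they cross pairwise, a contradiction. $\square$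

## 8. Labels on the sides of cells

We now attach to each side of a cell of the strip a number that will turn out to be the starting point of the strand through it. The number is defined by longest chains, so it knows about crossings; and it propagates by local rules, so it knows about strands. Let $A$ be admissible, not necessarily periodic.

A *strip side* is a side of a cell of $S$, oriented from its left or lower endpoint $p$ to its right or upper endpoint $p'$. The *inlet* $I_u$ is the left side of $L_u$; it goes from $P_{u-1/2}$ up. The *outlet* $O_v$ is the top side of $L_v$; it ends at $P_{v+1/2}$. We use the following facts.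

* A vertical strip side that is not an inlet is the right side of a cell of $S$: if it is the left side of $(i,j)\in S$, then $(i,j)$ has level $\le K-1$ and the side is the right side of $(i-1,j)\in S$.
* A horizontal strip side that is not an outlet is the bottom side of a cell of $S$: if it is the top side of $(i,j)\in S$, of level $\le K-1$, it is the bottom side of $(i,j+1)\in S$.
* The left and top sides of a cell $(i,j)$ of level $k$ are strip sides: they are sides of $(i-1,j)$ and $(i,j+1)$, which have level $k+1\le K$.

For a strip side and $x\in H$ with $P_x\le p$ put $D_x=V_x(p')-V_x(p)$. A chain has at most one cell in a given row or column, so $D_x\in\{0,1\}$. We determine for which $x$ this is defined.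

* Vertical side in row $j$: $p=(\xi,j-\frac12)$, and the condition on the second coordinate is $x<j-K$. The first coordinate adds nothing: for the right side of $(i,j)\in S$ we have $\xi=i+\frac12>j-K$; for the inlet $I_u$, $\xi=u-\frac12=j-K-\frac12$. Domain: $x<j-K$.
* Non-outlet horizontal side at height $\eta$: it is the bottom side of some $(i,j)\in S$, so $p=(i-\frac12,j-\frac12)$, $\eta=j-\frac12$, and $\eta-K\le i-\frac12$. Domain: $x\le\eta-K$.
* Outlet $O_v$: $p=(v-\frac12,v+K+\frac12)$. Domain: $x<v$.

We write $[x>\lambda]$ for $1$ if $x>\lambda$ and $0$ otherwise, and similarly for $<$; with $\lambda$ an integer or $-\infty$ and $x\in H$, equality never occurs, so $1-[x>\lambda]=[x<\lambda]$.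

**Lemma 7.** Every strip side has a unique label in $\mathbb Z\cup\{-\infty\}$ such that, on its domain:

* vertical side in row $j$: label $\lambda\le j-K$ and $D_x=[x>\lambda]$; the inlet $I_u$ has label $u$;
* non-outlet horizontal side at height $\eta$: label $\lambda<\eta-K$ and $D_x=[x<\lambda]$;
* outlet $O_v$: label $\lambda\le v$ and $D_x=[x<\lambda]$.

Moreover, let $\ell,b,\tau,\rho$ be the labels of the left, bottom, top and right sides of $c\in S$. If $c\in A$, then $\tau=\ell$ and $\rho=b$. If $c\notin A$, then $\tau=\min(\ell,b)$ and $\rho=\max(\ell,b)$. For a cell of level $k$, its left and top sides have equal labels.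

Before the proof, an example in $A=A_{T_0}$ ($K=4$): the side between the cells $(0,3)$ and $(0,4)$. It is horizontal with $p=(-\frac12,\frac72)$, $p'=(\frac12,\frac72)$, and its domain is $x\le-\frac12$. For $x=-\frac12$ both endpoints lie on the horizontal ray from $P_x=(-\frac12,\frac72)$, so $D_x=0$. For $x=-\frac32$, the cells strictly between $P_x=(-\frac32,\frac52)$ and $p'$ are $(-1,3)\notin A$ and $(0,3)\in A$, so $V_x(p')=1$, while only $(-1,3)$ lies before $p$, so $V_x(p)=0$; thus $D_x=1$. Given that $D_x=[x<\lambda]$, this forces $\lambda=-1$. And indeed the strand of Section 1 that started at $I_{-1}$ used this side.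

*Proof of Lemma 7.* **Uniqueness.** Two different allowed labels $\lambda<\lambda'$ give different functions on the domain: evaluate at $x=\lambda'-\frac12$, which lies in the domain in each of the three cases.

**Inlets.** The cells of row $u+K$ in columns $<u$ have level $>K$, so they are not in $A$. Hence going up along $I_u$ gains nothing: $D_x=0$ for all $x<u$. As $j-K=u$ here, this is the label $u$.

**Other vertical sides: $D_x$ is nondecreasing in $x$.** The side is the right side of some $(i,j)\in S$, so $d(p)=j-i-1$ and $d(p')=j-i$ are $\le K$. Let $x<x'$ be in the domain, and take maximum paths $\gamma:P_x\to p'=p+(0,1)$ and $\gamma':P_{x'}\to p$. At $s(P_{x'})$ we have $d_\gamma\le K=d_{\gamma'}$. At $s(p)=s(p')-1\ge s(P_{x'})$ we have $d_{\gamma'}=d(p)$, while $d_\gamma$ is $d(p)$, $d(p)+1$ or $d(p)+2$ according to whether the last step of $\gamma$ is up, diagonal or right (in the diagonal case $\gamma$ is then at the middle of its last step). So $d_\gamma\ge d_{\gamma'}$ there, and swapping tails gives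
$$V_x(p')+V_{x'}(p)\le V_x(p)+V_{x'}(p'),\qquad\text{that is,}\qquad D_x\le D_{x'}.$$
A nondecreasing $0/1$ function on $\{x\in H:x<j-K\}$ is $[x>\lambda]$ for some $\lambda\in\mathbb Z\cup\{-\infty\}$ with $\lambda\le j-K$.

**Non-outlet horizontal sides: $D_x$ is nonincreasing in $x$.** The side is the bottom side of some $(i,j)\in S$, so $d(p)=j-i\le K$ and $d(p')=d(p)-1\le K$. For $x<x'$ take maximum paths $\gamma:P_x\to p$ and $\gamma':P_{x'}\to p'=p+(1,0)$. At $s(P_{x'})\le s(p)$ we have $d_\gamma\le K=d_{\gamma'}$. At $s(p)=s(p')-1$ we have $d_\gamma=d(p)$, and $d_{\gamma'}$ is $d(p)$, $d(p)-1$ or $d(p)-2$ according to whether the last step of $\gamma'$ is right, diagonal or up. Swapping gives $V_x(p)+V_{x'}(p')\le V_x(p')+V_{x'}(p)$, that is, $D_x\ge D_{x'}$. Also $D_{\eta-K}=0$, since then both endpoints lie on the horizontal ray from $P_{\eta-K}=(\eta-K,\eta)$, where $V=0$. So $D_x=[x<\lambda]$ for some $\lambda<\eta-K$.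

**Local rule.** This step says how labels pass through a cell, and it also produces the labels of outlets. Let $c=(i,j)$ have level in $[k,K]$ and corners $p$ (lower left), $q$ (lower right), $r$ (upper left), $t$ (upper right), and let $x<j-K$. Then $P_x\le p$, as $j-K\le i$. Looking at the last step into $t$,
$$V_x(t)=\begin{cases}\max(V_x(q),V_x(r)) & c\notin A,\\ \max(V_x(q),V_x(r),V_x(p)+1)=V_x(p)+1 & c\in A,\end{cases}\tag{3}$$
the last equality because $V_x(q),V_x(r)\le V_x(p)+1$. The left side is a strip side in row $j$, so $V_x(r)=V_x(p)+[x>\ell]$. If $c\in S$, the bottom side is a non-outlet horizontal strip side with domain $x\le j-\frac12-K$, which is the same as $x<j-K$, so $V_x(q)=V_x(p)+[x<b]$.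

If $c\in A$, the increment along the top side is $1-[x>\ell]=[x<\ell]$; this is also valid for cells of level $k$, which are all in $A$. For $c\in S\cap A$ the increment along the right side is $1-[x<b]=[x>b]$.

If $c\in S\setminus A$, then $V_x(t)-V_x(p)=\max([x>\ell],[x<b])$. So the increment along the right side is $[x>\ell][x>b]=[x>\max(\ell,b)]$, and along the top side it is $[x<b][x<\ell]=[x<\min(\ell,b)]$.

For the right side the domain is $x<j-K$ and the value $b$, respectively $\max(\ell,b)$, is $\le j-K$; so this is its label. For a non-outlet top side, of height $j+\frac12$, the domain has one further value $x=j+\frac12-K$, where $D_x=0$ as shown above. The formulas also give $0$ there, since $\ell\le j-K$; and $\ell$, respectively $\min(\ell,b)$, is $<j+\frac12-K$ as required. So this is its label. If the top side is the outlet $O_v$, then $c=L_v$, $j-K=v$, the domain is $x<v$, and the formulas define a label that is $\le\ell=v$. $\square$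

The rule for $c\in S\setminus A$ says: the larger of the two incoming labels leaves through the right, the smaller one through the top. The walker of Section 1 goes straight. So labels follow strands only if the larger label comes in from the left, that is, if $b<\ell$. The next lemma deals with the other cells.

**Lemma 8.** Let $A$ be admissible and $Z=\{c\in S\setminus A:\ell(c)\le b(c)\}$. For every $Z'\subseteq Z$, $A\cup Z'$ has the same functions $V_x$; hence it is admissible with the same labels.

*Proof.* Fix $x$ and write $V'_x$ for the function of $A\cup Z'$. Both functions vanish on the two rays going right and up from $P_x$, and elsewhere they satisfy the recursion given by the last step into $t$, where $t$ is the upper right corner of a cell with lower left corner $p\ge P_x$. We show $V'_x(t)=V_x(t)$ by induction on $s(t)$. At a cell not in $Z'$ the recursions agree. At a cell $c=(i,j)\in Z'$ with $P_x\le p$ we have $x<j-K$, and for $A$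
$$V_x(t)=V_x(p)+\max([x<b],[x>\ell])=V_x(p)+1,$$
because if $x<b$ fails, then $x>b\ge\ell$. For $A\cup Z'$ the recursion together with the induction hypothesis gives $\max(V_x(q),V_x(r),V_x(p)+1)=V_x(p)+1$, the same. So the functions agree. By (2), $W$ is unchanged; and $Z'\subset S$. So $A\cup Z'$ is admissible, and its labels, being defined by the functions $V_x$, are the same. $\square$

**Definition.** An admissible $A$ is *reduced* if $b(c)<\ell(c)$ for all $c\in S\setminus A$. By Lemma 8, $A\cup Z$ is always reduced.

A set that is not reduced: $k=1$, $n=3$, $K=3$, and $E$ consists of the single orbit of $[0,3]$. It is free, since its lifts $[3m,3m+3]$ do not cross. Consider the cell $(1,3)\in S\setminus A_E$. Its left side has $p=(\frac12,\frac52)$, $p'=(\frac12,\frac72)$. For $x=-\frac32$ the only cell of $A_E$ strictly between $P_x=(-\frac32,\frac32)$ and $p'$ is $(0,3)$, and there is none before $p$, so $D_x=1$. For $x=-\frac52$ the cells of $A_E$ strictly between $P_x=(-\frac52,\frac12)$ and $p'$ are $(0,1)$ and $(0,3)$, in the same column, so $V_x(p')=1$; and $(0,1)$ lies before $p$, so $V_x(p)=1$ and $D_x=0$. Hence $\ell=-2$. The bottom side goes from $(\frac12,\frac52)$ to $(\frac32,\frac52)$.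 There $D_{-1/2}=0$, and for $x=-\frac32$ the cell $(1,2)\in A_E$ gives $D_x=1-0=1$. Hence $b=-1$. So $\ell\le b$, and Lemma 8 lets us add $(1,3)$, with its shifts.

**Lemma 9.** If $T$ is a $k$-triangulation, then $A_T$ is reduced.

*Proof.* $A_T$ is periodic, so $V_{x+n}(p+(n,n))=V_x(p)$ and labels increase by $n$ under the shift. If some $c\in S\setminus A_T$ had $\ell(c)\le b(c)$, so would all its shifts. By Lemma 8, $A_T$ together with the orbit of $c$ is admissible, so by Lemma 3 we could add the orbit of $c$ to $T$ and keep it free. This contradicts maximality. $\square$

## 9. Where strands end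

Let $A$ be admissible and reduced, with $L_c\in A$ for all $c\equiv a$. Periodicity is not assumed. Recall the rules of Section 1, now in terms of sides:

* cell in $A\cap S$: left $\to$ top, bottom $\to$ right (*turns*);
* cell in $S\setminus A$: left $\to$ right, bottom $\to$ top (*crossing*);
* cell of level $k$: left $\to$ top (a turn).

**Strands partition the strip sides.** Every strip side except outlets is the left or bottom side of a unique cell of level in $[k,K]$, and of a cell of level $k$ only as its left side. Indeed, a vertical strip side is the left side of a cell of $S$, or it is the right side of some $(i,j)\in S$ and then the left side of $(i+1,j)$, of level $\ge k$; a non-outlet horizontal strip side is the bottom side of a cell of $S$. So there is a next side, and it is again a strip side. Conversely, every strip side except inlets has exactly one predecessor: a vertical one that is not an inlet is the right side of a cell of $S$; a horizontal one is the top side of some $L_v$, or the bottom side of some $(i,j)\in S$ and then the top side of $(i,j-1)$, of level $\ge k$; and in each cell each outgoing side comes from exactly one incoming side. So strip sides decompose into strands,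 each starting at an inlet or going back forever, and ending at an outlet or continuing forever.

**Labels are constant along strands.** In cells of $A\cap S$ and of level $k$ this is Lemma 7. In a cell of $S\setminus A$ we have $b<\ell$, so the right side has label $\max(\ell,b)=\ell$ and the top side has label $\min(\ell,b)=b$.

**Time and height.** Give a side with midpoint $(\xi,\eta)$ the time $\xi+\eta$ and the height $\eta-\xi$. For a cell $(i,j)$ of level $h$, the left side has height $h+\frac12$ and the bottom side height $h-\frac12$, both at time $i+j-\frac12$; the top side has height $h+\frac12$ and the right side height $h-\frac12$, both at time $i+j+\frac12$. So each step increases time by $1$; turns keep the height; at a crossing cell the two strands exchange the heights $h\pm\frac12$. These two strands are different, since a strand has only one side at each time. A side is determined by its time and height, so different strands have different heights at the same time. All heights lie in $[k+\frac12,K+\frac12]$, so along an infinite strand both coordinates are unbounded.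

**Starts and ends.** Let $u\in\mathbb Z\cup\{-\infty\}$ and $v\in\mathbb Z\cup\{\infty\}$ denote start and end of a strand (inlet $I_u$, outlet $O_v$). A strand starting at $I_u$ has label $u$. A strand with infinite past has label $-\infty$, since labels are $\le j-K$, respectively $<\eta-K$, and these bounds tend to $-\infty$ along its past. So the label of any strand is its start. The label of $O_v$ is $\le v$ by Lemma 7, hence
$$u\le v\quad\text{for every strand}.\tag{4}$$

Admissibility and reducedness alone do not tell us where strands end. Take $k=1$, $n=2$, $K=2$ and $A=\{(i,j):j-i\le1\}$, which is $A_\emptyset$. Here $S$ consists of the cells $L_u$, none in $A$. The bottom side of $L_u$ goes from $p=(u-\frac12,u+\frac32)$ to $p'=(u+\frac12,u+\frac32)$. It has $D_{u-1/2}=0$. For $x\le u-\frac32$, the level-$1$ cells $(j-1,j)$ with $x+2<j\le u+1$ show that $V_x(p')$ is the number of rows between $P_x$ and $p'$, while row $u+1$ has no cell of $A$ in columns $\le u-1$, so $V_x(p)$ is smaller and $D_x=1$. Thus $b=u-1<u=\ell$: $A$ is reduced. But its strands run straight through $L_u$, turn at $(u+1,u+2)$ and leave through $O_{u+1}$, so $v=u+K-1$. In the next proposition the cells $L_c$ with $c\equiv a$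 are what rules this out: they use up the whole allowance $W(x,x+K)\le k$.

**Proposition 10.** Let $A$ be admissible and reduced, with $L_c\in A$ for all $c\equiv a$.

* (i) For $c\equiv a$ there is a strand $I_c\to O_c$, consisting of one turn at $L_c$ (a "special strand").
* (ii) Every other strand runs $I_u\to O_{u+K}$ with $u\not\equiv a$; there is exactly one for each such $u$.
* (iii) $W_A(x,y)=\#\{\text{strands with }x<u,\ v<y\}$ for $x\le y$ in $H$.
* (iv) The cells of $S\setminus A$ are in bijection with the pairs $(u,u')$ with $u,u'\not\equiv a$ and $u<u'\le u+K$: the cell is the unique place where strands $u$ and $u'$ cross, its left label is $u'$ and its bottom label is $u$.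

*Proof of (i).* $L_c\in A$, so the strand entering at $I_c$ turns and leaves through $O_c$.

*Proof of (iii).* The purpose is to convert longest chains into strands. Let $x<v$. Going from $P_{v-1/2}$ up along $I_v$ and then right along $O_v$ we reach $P_{v+1/2}$. Along the way $V_x$ changes by $[x>v]=0$, as $I_v$ has label $v$, and then by $[x<\text{label of }O_v]$. Summing over the integers $v$ with $x<v<y$, and starting from $V_x(P_x)=0$, we get from (2)
$$W_A(x,y)=\#\{v:\ x<v<y,\ x<\text{label of }O_v\}.$$
The label of $O_v$ is the start $u$ of the strand ending there, and by (4) the condition $x<v$ follows from $x<u$.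

*Proof of (ii).* **Step 1: nonspecial strands travel at least $K$.** By (iii) and admissibility, at most $k$ strands satisfy $x<u$, $v<x+K$. The special strands with $c\in(x,x+K)$ are already $k$ such strands. So no nonspecial strand satisfies $x<u$ and $v<x+K$. For a nonspecial strand with finite $u$ we have $u\not\equiv a$, since $I_c$ with $c\equiv a$ starts a special strand; taking $x=u-\frac12$ we find
$$v\ge u+K\qquad(\text{possibly }v=\infty).$$

**Step 2: a conservation law.** Fix $x\in H$. The non-outlet horizontal strip sides at height $x+K$ are the bottom sides of the cells of $S$ in row $x+K+\frac12$, so there are exactly $K-k$ of them. Along a strand, a vertical side in row $j$ is followed by a vertical side in row $j$ or by a horizontal side at height $j+\frac12$; a horizontal side at height $\eta$ is followed by a horizontal side at height $\eta+1$ or by a vertical side in row $\eta+\frac12$. So a strand passes no height twice and skips none. It starts, if $u$ is finite, in row $u+K$, and ends, if $v$ is finite, at the outlet at height $v+K+\frac12$; if it is infinite, its heights $\eta$ are unbounded in that direction. Hence it passes exactly one horizontal side at each height $\eta\in H$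 with $u+K+\frac12\le\eta\le v+K+\frac12$, and the one at $\eta=v+K+\frac12$ (if $v<\infty$) is the outlet. So it contains one of our $K-k$ sides iff $u<x<v$, and then exactly one. Therefore
$$\#\{\text{strands}:\ u<x<v\}=K-k\qquad\text{for every }x\in H.\tag{5}$$

**Step 3: compare.** The strands with $u\not\equiv a$ and $x-K<u<x$ satisfy $v\ge u+K>x$ by Step 1, so they are counted in (5). There are $kn-k=K-k$ of them, so they are all the strands with $u<x<v$. Consequently no strand has $u=-\infty$, since it would be counted in (5) for any $x<v$. For $u\not\equiv a$ take $x=u+K+\frac12$: strand $u$ is not among the strands just listed, so it is not counted in (5), and as $u<x$ this means $v<x$, that is, $v\le u+K$. With Step 1, $v=u+K$. Every strand now starts at an inlet, and each inlet starts exactly one strand.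

*Proof of (iv).* **Step 1: a crossing cell has the larger label above before and below after.** A cell of $S\setminus A$ is a crossing of two different strands, both nonspecial. Just before it, the upper strand enters from the left and has the larger label $\ell$; the lower one enters from below with label $b<\ell$. Just after it, the strand with the larger label is the lower one.

**Step 2: order changes only at crossings.** In one step heights change by at most $1$, and two coexisting strands never have the same height. If they change their order in a step, the difference of their heights, a nonzero integer, changes sign and changes by at most $2$; so it goes from $1$ to $-1$: the upper strand drops by $1$ and the lower one rises by $1$. The upper one, at height $h+\frac12$ say, drops, so it goes left $\to$ right through a crossing cell of level $h$; the lower one, at height $h-\frac12$, rises, so it goes bottom $\to$ top through a crossing cell of level $h$. Both cells are entered at the same time, so they are the same cell. Thus the order changes exactly at mutual crossings. Two strands cross at most once: after a crossing the strand with the larger label is the lower one, and just before another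 crossing it would have to be the upper one.

**Step 3: coexisting nonspecial strands do cross.** By (ii), strand $u$ is present exactly at the times from $2u+K-\frac12$ (inlet $I_u$, midpoint $(u-\frac12,u+K)$) to $2u+3K+\frac12$ (outlet $O_{u+K}$, midpoint $(u+K,u+2K+\frac12)$). Both sides have the top height $K+\frac12$. For $u<u'$, strands $u$ and $u'$ coexist iff $2u'+K-\frac12\le2u+3K+\frac12$, that is, iff $u'\le u+K$. In this case, when $u'$ enters it is at the top height, hence above $u$; when $u$ exits it is at the top height, hence above $u'$, which is still present. So their order changes, and by Step 2 they cross exactly once. The crossing cell has left label $u'$ and bottom label $u$ by Step 1. Conversely each cell of $S\setminus A$ is the crossing of two coexisting nonspecial strands. $\square$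

In the running example ($a=0$), strand $-1$ crosses the strands $-5,-3,1,3$. It met its crossing cells $(-1,3)$, $(1,4)$, $(3,6)$, $(3,7)$ in this order. In $(3,7)=L_3$ it came from below and the left label is $3$, so this is the pair $(-1,3)$; shifting by $-4$, $(-1,3)=L_{-1}$ belongs to $(-5,-1)$. The remaining pairs are $(-1,1)$, whose cell strand $-1$ enters from below, so it is $(3,6)$; and $(-3,-1)$, whose cell it enters from the left, so it is $(1,4)$.

## 10. The count of $k(n-1)$ relevant edges

Let $T$ be a $k$-triangulation. By Lemma 3, $A_T$ is admissible; by Lemma 9 it is reduced; by Lemma 6 it contains $L_c$ for all $c\equiv a$, where $a$ is given by the edge of length $K$. So Proposition 10 applies. Everything is equivariant under the shift, which acts freely on cells, strands, turns and pairs of strands. Now count modulo the shift.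

The strip $S$ has $n$ classes of cells on each of $K-k$ levels, so $n(K-k)=nk(n-1)$ classes. By Proposition 10(iv), the classes of cells of $S\setminus A_T$ correspond to classes of pairs $(u,u')$: there are $n-1$ classes of $u\not\equiv a$, and for each $u$ there are $K-k$ values $u'\not\equiv a$ in $(u,u+K]$. So $S\setminus A_T$ has $(n-1)(K-k)=k(n-1)^2$ classes. Hence
$$R=nk(n-1)-k(n-1)^2=k(n-1),\qquad |T|=kn+k(n-1)=k(2n-1).\tag{6}$$

## 11. The count of $n-1$ stars

**Step 1: a nonspecial strand draws a star.** We read off the shape of a strand from its endpoints. Consider a nonspecial strand of $A_T$ and put $s=u+K$. It starts at $I_u$, moving horizontally in row $s$, and ends at $O_s$, moving vertically in column $s$. Its turns alternate between "right to up" and "up to right", so in order they are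
$$(i_1,j_1),(i_1,j_2),(i_2,j_2),\dots,(i_{c-1},j_c),(i_c,j_c),\qquad i_1<\dots<i_c=s=j_1<\dots<j_c .$$
All these cells are in $A_T$ and have level in $[k,K]$, so they are edges of $\overline T$. As $(i_c,j_c)=(s,j_c)$ has positive level, $j_c>s=j_1$, so $c\ge2$. Put $\kappa=c-1$ and let $\sigma_0<\dots<\sigma_{2\kappa}$ be the numbers $i_1,\dots,i_c=j_1,\dots,j_c$; that is, $\sigma_m=i_{m+1}$ and $\sigma_{\kappa+m}=j_{m+1}$ for $0\le m\le\kappa$. Then the turns are
$$[\sigma_m,\sigma_{m+\kappa}]\ (0\le m\le\kappa)\qquad\text{and}\qquad[\sigma_m,\sigma_{m+\kappa+1}]\ (0\le m<\kappa).$$
The second family is $\{\sigma_{j},\sigma_{j+\kappa}\}$ for $j=m+\kappa+1$, indices modulo $2\kappa+1$. So the turns are exactly the $2\kappa+1$ edges of the $\kappa$-star on $\sigma_0,\dots,\sigma_{2\kappa}$, whose middle vertex is $\sigma_\kappa=s$.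

**Step 2: all these stars are $k$-stars.** The $\kappa$ edges $[i_t,j_t]$, $1\le t\le\kappa$, cross pairwise, since $i_\kappa<s=j_1$. As $\overline T$ has no $(k+1)$-crossing, $\kappa\le k$. For the converse, count all turns modulo the shift: two at each relevant edge of $T$ and one at each edge of length $k$, total $2R+n$. The class of special strands has one turn. So, summing over the $n-1$ classes of nonspecial strands and using (6),
$$\sum(2\kappa+1)=2R+n-1=2k(n-1)+(n-1)=(2k+1)(n-1).$$
Each term is at most $2k+1$, so every $\kappa$ equals $k$. Thus each nonspecial strand gives a $k$-star of $\overline T$ with middle vertex $\alpha_{u+K}$. Modulo the shift these are $n-1$ stars, with middle vertices distinct modulo $n$.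

**Step 3: which edges a star forbids.** To show that there are no other stars, let $\sigma_0<\dots<\sigma_{2k}$ span any $k$-star of $\overline T$, indices modulo $2k+1$. Suppose $\overline T$ had an edge $e$ joining some $\sigma_m$ to a point $y$ strictly inside the cyclic gap between $\sigma_{m+k}$ and $\sigma_{m+k+1}$ (for $m=k$ this means $y>\sigma_{2k}$ or $y<\sigma_0$). Consider the $k$ star edges $\{\sigma_{m+t},\sigma_{m+t+k}\}$, $t=1,\dots,k$. Crossing means that endpoints interleave, which is a cyclically invariant condition. In the cyclic order
$$\sigma_m,\ \sigma_{m+1},\dots,\sigma_{m+k},\ y,\ \sigma_{m+k+1},\dots,\sigma_{m+2k}$$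
each of these edges has one endpoint on each side of $e=\{\sigma_m,y\}$, so it crosses $e$; and for $t<t'$ the order $\sigma_{m+t},\sigma_{m+t'},\sigma_{m+t+k},\sigma_{m+t'+k}$ shows that they cross each other. That is a $(k+1)$-crossing in $\overline T$, a contradiction. Taking $m=k$, then $0\le m<k$, then $m+k+1$ in place of $m$, we find that $\overline T$ has no edge

* $[y,\sigma_k]$ with $y<\sigma_0$;
* $[\sigma_m,y]$ with $\sigma_{m+k}<y<\sigma_{m+k+1}$ ($0\le m<k$);
* $[y,\sigma_{m+k+1}]$ with $\sigma_m<y<\sigma_{m+1}$ ($0\le m<k$);
* $[\sigma_k,y]$ with $y>\sigma_{2k}$.

**Step 4: the strand entering in row $\sigma_k$ draws the given star.** We follow the strand that enters at the inlet $I_{\sigma_k-K}$ and check every cell. As $[\sigma_0,\sigma_{k+1}]\in\overline T$, we have $k\le\sigma_k-\sigma_0<\sigma_{k+1}-\sigma_0\le K$.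

* In row $\sigma_k$: the cells $(y,\sigma_k)$ with $\sigma_k-K\le y<\sigma_0$ have level in $[k+1,K]$ and are not in $\overline T$ by Step 3, so they are crossed straight. At $(\sigma_0,\sigma_k)\in\overline T$, of level $\ge k$, the strand turns up.
* For $m=0,1,\dots,k-1$ in turn, in column $\sigma_m$: the cells $(\sigma_m,y)$ with $\sigma_{m+k}<y<\sigma_{m+k+1}$ have level $>\sigma_{m+k}-\sigma_m\ge k$ and $<\sigma_{m+k+1}-\sigma_m\le K$ (the latter is the length of an edge of $\overline T$). So they lie in $S\setminus A_T$ and are crossed straight. At $(\sigma_m,\sigma_{m+k+1})\in\overline T\cap S$ the strand turns right. In row $\sigma_{m+k+1}$, the cells $(y,\sigma_{m+k+1})$ with $\sigma_m<y<\sigma_{m+1}$ have level $>\sigma_{m+k+1}-\sigma_{m+1}\ge k$ and $<K$, and they are not in $\overline T$, so they are crossed straight. At $(\sigma_{m+1},\sigma_{m+k+1})\in\overline T$, of level $\ge k$, the strand turns up.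
* Finally, in column $\sigma_k$: the cells $(\sigma_k,y)$ with $\sigma_{2k}<y\le\sigma_k+K$ have level $>\sigma_{2k}-\sigma_k\ge k$ and $\le K$ and are not in $\overline T$, so they are crossed straight up to the outlet $O_{\sigma_k}$.

So the turns of this strand are exactly the $2k+1\ge3$ edges of the star. A special strand has one turn, so this strand is nonspecial, and the given star is the star of this strand.

Hence $k$-stars of $\overline T$ correspond bijectively and equivariantly to nonspecial strands, and $T$ has exactly $n-1$ $k$-stars. Together with (6) and the case $n=1$ of Section 3, **this proves Theorem 1.** $\square$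

## 12. Middle vertices, non-edges, and single edges that can be added: proof of Theorem 2

In this section $n\ge1$ again.

**Part (a).** A free set $E$ is contained in a $k$-triangulation $T'$ by Section 2, and $|T'|=k(2n-1)$ by Theorem 1. So $|E|\le k(2n-1)$, with equality iff $E=T'$.

**Part (b).** For $n\ge2$ this is Lemma 6. For $n=1$, $T$ consists of all edges of length $\le k$, and exactly one of them has length $k=kn$.

**Part (c).** Let $n\ge2$. By Section 11, $k$-stars of $\overline T$ correspond to nonspecial strands; the star of strand $u$ has middle vertex $\alpha_{u+K}$, where $u+K\equiv u\not\equiv a$, and $u$ runs over all integers $\not\equiv a$. This gives the statement about middle vertices. The edges of a star are the turn cells of its strand. A cell $(i,j)$ is entered only at time $i+j-\frac12$, so a strand visits it at most once. Therefore the two turns in the cell of a relevant edge of $\overline T$ belong to two different strands. One of them is special exactly for the cells $L_c$, $c\equiv a$, namely the turn left $\to$ top. So these lifts lie in exactly one $k$-star, and all other relevant edges of $\overline T$ in exactly two. A cell of level $k$ carries one turn, and it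 belongs to a nonspecial strand since special strands turn only at level $K>k$.

**Part (d).** These edges are the cells of $S\setminus A_T$. By Proposition 10(iv) they are in bijection with pairs $u<u'\le u+K$ with $u,u'\not\equiv a$. Put $s=u+K$, $s'=u'+K$.

**Part (e), Step 1: the exceptional edges can be added.** Let $e=[p,p']$ with $p\equiv p'\equiv a$ and $p'-p\ge(k+1)n$. If $n=1$, all edges of $\overline T$ have length $\le k$ and cannot take part in a $(k+1)$-crossing, and a $(k+1)$-crossing has at least two edges; so there is nothing to show. Let $n\ge2$.

For $c\equiv a$ and $1\le r\le k$, the open box $(c,c+rn)\times(c+K,c+rn+K)$ contains no chain of $\overline T$ of size $\ge r$. Indeed, by Proposition 10(iii), $W_{A_T}(c+\frac12,c+rn-\frac12)$ counts the strands with $c<u$ and $v<c+rn$. There are $r-1$ special ones, and no nonspecial ones, since those have $v=u+K>c+K\ge c+rn$.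

Suppose
$$f_1\ll\dots\ll f_m\ll e\ll f_{m+1}\ll\dots\ll f_k$$
is a $(k+1)$-crossing with $f_t=[i_t,j_t]\in\overline T$. By (1), every left endpoint is smaller than every right endpoint.

If $m\ge1$, let $c$ be the largest integer $\equiv a$ with $c+K<j_1$; so $j_1\le c+K+n$. Then $i_1\ge j_1-K>c$, $i_m<p$ and $j_m\le i_m+K<p+K$. Hence $f_1,\dots,f_m$ lie in the box $(c,p)\times(c+K,p+K)$. Also $c<i_1<p<j_1\le c+K+n$, so $p-c=rn$ with $1\le r\le k$, and we get $m\le r-1$.

If $m<k$, let $c'$ be the smallest integer $\equiv a$ with $c'>i_k$. Then $j_{m+1}>p'$, $i_{m+1}\ge j_{m+1}-K>p'-K$ and $j_k\le i_k+K<c'+K$. Hence $f_{m+1},\dots,f_k$ lie in the box $(p'-K,c')\times(p',c'+K)$. From $i_k<p'$ and $p'\equiv a$ we get $c'\le p'$, and $c'>i_{m+1}>p'-K$. So $c'-(p'-K)=r'n$ with $1\le r'\le k$, and we get $k-m\le r'-1$.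

If $m=0$ or $m=k$, one of these reads $k\le k-1$, a contradiction. Otherwise both hold. Since $i_k<j_1\le c+K+n$ and $c+K+n\equiv a$, we have $c'\le c+K+n$. Therefore
$$(r+r')n=(p-c)+(c'-p'+K)\le p-p'+2K+n\le-(k+1)n+2kn+n=kn,$$
so $r+r'\le k$, and adding the two bounds gives $k\le r+r'-2\le k-2$, a contradiction.

**Part (e), Step 2: every other edge of length $>K$ creates a $(k+1)$-crossing.** Let $e=[i,j]$ with $j-i>K$. If $i\equiv j\equiv a$, then $j-i$ is a multiple of $n$ larger than $kn$, so $e$ is exceptional. If $i\not\equiv a$, there are exactly $k$ integers $x\equiv a$ with $i-K<x<i$. The edges $L_x$ satisfy $x<i<x+K<j$, so they cross $e$; and they cross each other, since their left endpoints differ by less than $K$. If $j\not\equiv a$, there are exactly $k$ integers $x\equiv a$ with $j-K<x<j$. They satisfy $i<x<j<x+K$, so the $L_x$ cross $e$, and they cross each other. All $L_x$ with $x\equiv a$ are in $\overline T$.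

**Part (e), Step 3: edges $e=(i_e,j_e)\notin\overline T$ of length $\le K$.** Here $e$ alone is added, so periodicity is lost; but Sections 8 and 9 did not need it. Edges of length $\le k$ are in $\overline T$, so $n\ge2$ and $e\in S\setminus A$ with $A=A_T$. Suppose $\overline T\cup\{e\}$ has no $(k+1)$-crossing. Then $A^+=A\cup\{e\}$ is admissible by Lemma 3. Let $A^*=A^+\cup Z^+$, where $Z^+$ is the set $Z$ of Lemma 8 for $A^+$. By Lemma 8, $A^*$ is admissible and reduced and has the functions $V_x$ and the labels of $A^+$; and it contains all $L_c$ with $c\equiv a$. By Proposition 10(iv), both $S\setminus A$ and $S\setminus A^*$ are in bijection with the same set of pairs $(u,u')$; in each case the cell of a pair is the one with left label $u'$ and bottom label $u$. But $S\setminus A^*\subsetneq S\setminus A$, as $e$ is missing. Both sets are infinite, so this is not yet a contradiction; we show that the two bijections agree on all but finitely many pairs.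

*Pairs with $u>i_e+1$.* For $x\ge i_e+\frac12$, paths from $P_x$ cannot use $e$, so $V_x$ is the same for $A$ and $A^+$. Let $\lambda>i_e+1$ be the label of some strip side for $A$. It is determined by the values $D_x$ at $x=\lambda-\frac12$ and, if this is in the domain, $x=\lambda+\frac12$, since $D_x$ has the form given in Lemma 7; if $\lambda+\frac12$ is not in the domain, then $\lambda$ is the largest allowed label and $D_{\lambda-1/2}$ suffices. As $\lambda-\frac12>i_e+\frac12$, these values are the same for $A^+$, so $\lambda$ is also the label for $A^+$. Hence the crossing cell of $(u,u')$ for $A$ has the same left and bottom labels $u'$ and $u$ for $A^+$ and for $A^*$. It is not $e$: by Lemma 7 the left side of $e$ has label $\le j_e-K\le i_e$, while $u'>i_e+1$. It is not in $Z^+$, since $b=u<u'=\ell$ there. So it lies in $S\setminus A^*$ and is the crossing cell of $(u,u')$ for $A^*$.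

*Pairs with $u<j_e-2K-2$.* The crossing cell for $A$ lies on strand $u$, which ends at the top of $L_{u+K}$, so the cell is in a row $\le u+2K<j_e-2$. Paths to its corners cannot use $e$, so at these corners all $V_x$ for $A$ and $A^+$ agree, and the cell has the same labels for both. So it is not in $Z^+$, it is not $e$, and again it is the crossing cell of $(u,u')$ for $A^*$.

*The remaining pairs* satisfy $j_e-2K-2\le u\le i_e+1$ and $u<u'\le u+K$; there are finitely many.

Remove from $S\setminus A$ and from $S\setminus A^*$ the common cells belonging to pairs of the first two types. What remains is in both cases in bijection with the finite set of remaining pairs, so the two remainders are finite of equal cardinality. The remainder of $S\setminus A^*$ is contained in that of $S\setminus A$, so they are equal. But $e\in S\setminus A$ was not removed, because the removed cells lie in $S\setminus A^*$ and $e$ does not; so $e$ lies in one remainder and not in the other. This contradiction shows that $\overline T\cup\{e\}$ contains a $(k+1)$-crossing, and completes the proof of Theorem 2. $\square$
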